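# Local algebraic cartesian closedness without action representability

## 1. The guess "LACC implies action representable", tried on groups, abelian groups and Boolean rings

Two properties of a semi-abelian category each say that actions behave as well as they do for groups. One is local algebraic cartesian closedness (LACC), the other is action representability. We ask whether the first implies the second. The natural first guess is **yes**: groups have both properties, so do Lie algebras over a commutative unital ring, and among varieties of non-associative algebras over an infinite field of characteristic different from $2$ the two properties are equivalent. The question comes from Alessandro Dioguardi Burgio, Manuel Mancini and Tim Van der Linden, "Weak action representability of $2$-nilpotent groups", arXiv:2604.22578 (2026), and these facts are recorded with it.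

Let us make the words precise and then test the guess by hand. A semi-abelian category is a pointed, Barr exact, protomodular category with binary coproducts. The only semi-abelian categories we work in are varieties of algebras, where Section 2 gives a concrete criterion.

**Definition (points, split extensions).** A *point* over $B$ is a split epimorphism $\pi\colon A\to B$ with a chosen section $s$, so $\pi s=\mathrm{id}_B$. A *split extension* $(A,\pi,s,k)$ of $B$ by $X$ is a point over $B$ with a kernel $k\colon X\to A$ of $\pi$. Isomorphisms of split extensions are the identity on $B$ and on $X$. We write $\mathrm{SplExt}(B,X)$ for the set of isomorphism classes. Pulling back along $f\colon B'\to B$ sends a split extension $A$ of $B$ by $X$ to a split extension $f^*A$ of $B'$ by $X$, so $\mathrm{SplExt}(-,X)$ is a contravariant functor.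

**Definition (action representable).** $\mathcal C$ is *action representable* if for every $X$ there is an object $[X]$ with bijections $\mathrm{SplExt}(B,X)\cong\mathrm{Hom}(B,[X])$ natural in $B$.

**Definition (LACC).** $\mathcal C$ is *locally algebraically cartesian closed* if for every $f\colon E\to B$ the pullback functor $f^*$ from points over $B$ to points over $E$ is a left adjoint. Equivalently, and this is the form we use, for every $B$ the functor $B\flat(-)\colon\mathcal C\to\mathcal C$ is a left adjoint, where
$$B\flat X=\ker\bigl([\mathrm{id}_B,0]\colon B+X\to B\bigr).$$

**Example (groups).** A split extension of $B$ by $X$ is a semidirect product $X\rtimes B$. It is determined up to isomorphism by the conjugation action $B\to\mathrm{Aut}(X)$, every homomorphism $B\to \mathrm{Aut}(X)$ occurs, and pulling back along $f$ means composing with $f$. So $[X]=\mathrm{Aut}(X)$.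

For $B\flat X$: killing $X$ in the free product $B*X$ leaves $B$, so $B\flat X$ is the normal subgroup of $B*X$ generated by $X$. It is generated as a group by the elements $bxb^{-1}$, because the subgroup they generate contains $X$ and is normalized by $B$ and by itself, hence by $X$. Now consider
$$\mathrm{Hom}(B\flat X,Z)\to\mathrm{Hom}(X,Z^B),\qquad \theta\mapsto\bigl(x\mapsto(b\mapsto\theta(bxb^{-1}))\bigr).$$
It is injective because the $bxb^{-1}$ generate. It is surjective: given $\psi\colon X\to Z^B$, let $B$ act on $Z^B$ by $(b\cdot f)(c)=f(cb)$. The homomorphism $B*X\to Z^B\rtimes B$ given by the inclusion of $B$ and by $\psi$ restricts to $B\flat X\to Z^B$, $bxb^{-1}\mapsto b\cdot\psi(x)$, and evaluation at $1\in B$ gives $\theta$ with $\theta(bxb^{-1})=\psi(x)(b)$. The bijection is natural in $X$ and $Z$, so $Z\mapsto Z^B$ is right adjoint to $B\flat(-)$. Both properties hold.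

**Example (abelian groups).** Here $B+X=B\oplus X$ and $B\flat X\cong X$, so $B\flat(-)$ is the identity functor up to isomorphism and is a left adjoint. Every split extension is $B\oplus X$, so $\mathrm{SplExt}(B,X)$ is a singleton and $[X]=0$. Both properties hold.

**Example (Boolean rings).** These are rings, not necessarily with $1$, satisfying $x^2=x$; they are commutative $\mathbb F_2$-algebras. They are action representable, which we take as given. They are not LACC, as a dimension count shows. The coproduct is $B+X=B\oplus X\oplus(B\otimes X)$, with tensor product over $\mathbb F_2$. This is the coproduct of non-unital commutative algebras, and it is Boolean because squaring is additive in characteristic $2$ and fixes pure tensors. Hence $B\flat X=X\oplus (B\otimes X)$. If $B\flat(-)$ were a left adjoint it would preserve coproducts. Take $B=X=Y=\mathbb F_2$. Then $B\flat X$ and $B\flat Y$ have dimension $2$, so $B\flat X+B\flat Y$ has dimension $2+2+4=8$. But $X+Y$ has dimension $3$, so $B\flat(X+Y)$ has dimension $3+3=6$.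

So the converse implication fails, and the simple cases leave the guess alive. Still, the guess is false, and we shall build a counterexample.

## 2. Semi-abelian varieties through terms

This section collects the tools. By *variety* we mean a one-sorted finitary variety of algebras. The Bourn–Janelidze characterization says that a variety is semi-abelian exactly when its theory has a unique constant $0$ and there are, for some $n$, binary terms $\alpha_1,\dots,\alpha_n$ and an $(n+1)$-ary term $\theta$ with
$$\alpha_i(x,x)=0,\qquad \theta(\alpha_1(x,y),\dots,\alpha_n(x,y),y)=x. \tag{1}$$
For groups take $n=1$, $\alpha(x,y)=xy^{-1}$, $\theta(z,y)=zy$. Putting $x=y$ in (1) gives $\theta(0,\dots,0,y)=y$. The one-element algebra is a zero object, and the kernel of a homomorphism is the preimage of $0$. Let $\mathcal V$ be a semi-abelian variety from here to the end of Section 3.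

**Lemma 1.** (a) A homomorphism with trivial kernel is injective. (b) If $(A,\pi,s,k)$ is a split extension of $B$ by $X$, then $k(X)\cup s(B)$ generates $A$; so $s,k$ are jointly epic. (c) (Split short five lemma.) If $\varphi\colon A'\to A$ is a morphism between split extensions of $B$ by $X$ which commutes with $\pi,s,k$ and is the identity on $B$ and $X$, then $\varphi$ is an isomorphism. (d) A subalgebra of $A\times A$ containing the diagonal is a congruence.

*Proof.* (a) If $f(x)=f(y)$, then $f(\alpha_i(x,y))=\alpha_i(f(x),f(x))=0$, so $\alpha_i(x,y)=0$ for all $i$, and $x=\theta(0,\dots,0,y)=y$.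

(b) For $a\in A$ we have $\alpha_i(a,s\pi a)\in\ker\pi=k(X)$, and $a=\theta(\alpha_1(a,s\pi a),\dots,\alpha_n(a,s\pi a),s\pi a)$.

(c) If $\varphi(a)=0$, then $\pi'(a)=\pi\varphi(a)=0$, so $a=k'(x)$ and $k(x)=\varphi(a)=0$, so $x=0$ and $a=0$; by (a), $\varphi$ is injective. Its image contains $k(X)$ and $s(B)$, so by (b) it is surjective.

(d) The term $m(x,y,z)=\theta(\alpha_1(x,y),\dots,\alpha_n(x,y),z)$ satisfies $m(x,y,y)=x$ and $m(x,x,z)=\theta(0,\dots,0,z)=z$. Let $R\le A\times A$ contain the diagonal. If $(a,b)\in R$, then $m((a,a),(a,b),(b,b))=(b,a)\in R$. If $(a,b),(b,c)\in R$, then $m((a,b),(b,b),(b,c))=(a,c)\in R$. $\square$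

A pair $u,v\colon G\rightrightarrows H$ is *reflexive* if $ud=vd=\mathrm{id}_H$ for some $d$. By (d), the image of $G$ in $H\times H$ is then a congruence, hence it is the kernel pair of the coequalizer of $u,v$. In any category with binary coproducts, an arbitrary pair $u,v\colon G\rightrightarrows H$ has the same coequalizer as the pair
$$[u,1],[v,1]\colon G+H\rightrightarrows H, \tag{2}$$
which is reflexive by the coproduct injection of $H$.

We also use these textbook facts about a variety. Surjections are the coequalizers of their kernel pairs. Filtered colimits commute with finite limits. Every algebra is a filtered colimit of finitely presentable ones, and a finitely presentable algebra is a coequalizer of two maps between finitely generated free algebras. Finally, a variety is cocomplete, co-well-powered, and has a generator, so the special adjoint functor theorem gives: a functor $\mathcal V\to\mathcal V$ preserving all colimits is a left adjoint, and a functor $\mathcal V^{op}\to\mathsf{Set}$ sending all colimits in $\mathcal V$ to limits is representable.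

**Lemma 2.** Let $f\colon B'\to B$, and let $A'$, $A$ be split extensions of $B'$, $B$ by $X$. There is at most one morphism $\varphi\colon A'\to A$ of split extensions over $f$ that is the identity on $X$. It exists iff $A'\cong f^*A$, and then the square $\pi\varphi=f\pi'$ is a pullback.

*Proof.* We need $\varphi s'=sf$ and $\varphi k'=k$, which determine $\varphi$ by Lemma 1(b). The projection $f^*A\to A$ is such a morphism, so one exists if $A'\cong f^*A$. Conversely, $\varphi$ induces a comparison $A'\to f^*A$ that is the identity on $B'$ and $X$. By Lemma 1(c) it is an isomorphism. $\square$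

The next lemma encodes a split extension by one map $B\flat X\to X$. Write $j\colon B\flat X\to B+X$ for the inclusion.

**Lemma 3.** Let $(A,\pi,s,k)$ be a split extension of $B$ by $X$. There is a unique $\xi_A\colon B\flat X\to X$ with $[s,k]\,j=k\,\xi_A$. The algebra $A$, with its structure maps, is the coequalizer of $j$ and $\iota_X\xi_A\colon B\flat X\rightrightarrows B+X$. If $\varphi\colon A'\to A$ is a morphism over $f\colon B'\to B$ that is the identity on $X$, then $\xi_{A'}=\xi_A\circ(f\flat X)$.

*Proof.* Put $e=[s,k]$. Since $\pi e=[1,0]$, we have $\pi ej=0$, so $ej$ factors uniquely through $k$ as $k\xi_A$. Let $\gamma\colon B+X\to D$ be the coequalizer of $j$ and $\iota_X\xi_A$. Since $ej=k\xi_A=e\iota_X\xi_A$, there is $\bar e\colon D\to A$ with $\bar e\gamma=e$. Since $[1,0]$ vanishes on both $j$ and $\iota_X\xi_A$, there is $\bar\pi\colon D\to B$ with $\bar\pi\gamma=[1,0]$. Then $\pi\bar e\gamma=\pi e=[1,0]=\bar\pi\gamma$, so $\pi\bar e=\bar\pi$. Also $\gamma\iota_B$ is a section of $\bar\pi$, and $\bar e\gamma\iota_B=s$, $\bar e\gamma\iota_X=k$.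

We claim that $\gamma\iota_X$ is a kernel of $\bar\pi$. It lands in $\ker\bar\pi$. It is injective because $\bar e\gamma\iota_X=k$ is. For surjectivity, every element of $D$ is some $\gamma(w)$. If $\bar\pi\gamma(w)=0$, then $[1,0](w)=0$, so $w=j(w')$ and $\gamma(w)=\gamma j(w')=\gamma\iota_X(\xi_A(w'))$. So $D$ is a split extension of $B$ by $X$, and $\bar e$ is the identity on $B$ and $X$. By Lemma 1(c), $\bar e$ is an isomorphism.

For the last claim, $\varphi[s',k']=[sf,k]=[s,k](f+X)$. Restricting to $B'\flat X$, the left side becomes $\varphi k'\xi_{A'}=k\xi_{A'}$ and the right side becomes $k\,\xi_A(f\flat X)$. Cancel the mono $k$. $\square$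

Consequently $A\mapsto\xi_A$ embeds $\mathrm{SplExt}(B,X)$ into $\mathrm{Hom}(B\flat X,X)$, naturally in $B$.

## 3. Two coproduct conditions, and where a proof of the guess stalls

How would one prove the guess? Suppose $B\flat(-)$ has a right adjoint $R_B$. A split extension of $B$ by $X$ is a certain map $\xi\colon B\flat X\to X$, hence a certain map $X\to R_B(X)$. For groups this is $X\to X^B$, $x\mapsto(b\mapsto b\cdot x)$. One now exchanges the variables, reads it as a function from $B$ to self-maps of $X$, and observes that it lands in $\mathrm{Aut}(X)$. The exchange uses that $X^B$ is a set of functions on $B$; an abstract $R_B(X)$ offers nothing like it.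

We can say exactly what is missing. If $\mathrm{SplExt}(-,X)\cong\mathrm{Hom}(-,[X])$, then an action of $B$ and an action of $B'$ on the same $X$ must come from exactly one action of $B+B'$. To produce the latter we need a map $(B+B')\flat X\to X$. LACC controls $B\flat(X+Y)$, that is, coproducts in the *second* variable with $B$ fixed; it gives no formula for $(B+B')\flat X$. For groups we do it by letting words $b_1b_1'b_2b_2'\cdots$ act letter by letter. If $B+B'$ contains more than words, for instance limits of words, this prescription does not define the action, and the proof stops. The following theorem shows that these two coproduct conditions are the whole story.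

**Theorem B.** Let $\mathcal V$ be any semi-abelian finitary variety.

(a) $\mathcal V$ is LACC iff all canonical maps $c=[B\flat\iota_X,B\flat\iota_Y]\colon B\flat X+B\flat Y\to B\flat(X+Y)$ are isomorphisms.

(b) $\mathcal V$ is action representable iff all maps $\mathrm{SplExt}(B+B',X)\to\mathrm{SplExt}(B,X)\times\mathrm{SplExt}(B',X)$ are bijections.

To separate the two conditions we look at profinite groups. Fix a prime $p$ and a class $\mathbf C$ of finite groups with $\mathbb Z/p\in\mathbf C$, closed under isomorphic copies, subgroups, quotients and extensions (hence finite products); for example all finite groups, or all finite $p$-groups. From this data Section 7 constructs a variety $\mathcal C$, whose theory contains a group operation and has exactly one constant.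

**Theorem A.** $\mathcal C$ is semi-abelian and LACC, but not action representable. More precisely, there are objects $X,B,B'$ of $\mathcal C$, with $X$ abelian, such that $\mathrm{SplExt}(B+B',X)\to\mathrm{SplExt}(B,X)\times\mathrm{SplExt}(B',X)$ is not surjective.

So the answer to the question is no. Theorem A and the Boolean rings together show that neither condition in Theorem B implies the other. The proof of Theorem A uses B(a) but not B(b). We begin with the obstruction to combining actions.

## 4. Two actions on $(\mathbb Z/p)^{\Omega}$ that no profinite group combines

Let $\Omega=\mathbb Z/p*\mathbb Z/p$ be the *abstract* free product, with generators $\beta,\beta'$ of the two factors. (For $p=2$ it is the infinite dihedral group, and $\beta,\beta'$ are two reflections.) Put $\omega=\beta\beta'$. For $m\ge1$ the word $(\beta\beta')^m$ is reduced of length $2m$, so $\omega^m\ne1$.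

Let $X=(\mathbb Z/p)^\Omega$ with the product topology. Let $\Omega$ act on $X$ by $(g\cdot x)(w)=x(g^{-1}w)$; each $g$ permutes coordinates, so it acts by a continuous automorphism. Write $\delta_w\in X$ for the indicator function of $\{w\}$. Then $g\cdot\delta_w=\delta_{gw}$, since $\delta_w(g^{-1}v)=1$ iff $v=gw$.

**Lemma 4.** There is no profinite group $T$ containing $X$ as a topological subgroup and elements $b,b'\in T$ such that $bxb^{-1}=\beta\cdot x$ and $b'xb'^{-1}=\beta'\cdot x$ for all $x\in X$.

*Proof.* Suppose there is, and put $t=bb'$. Then $txt^{-1}=\beta\cdot(\beta'\cdot x)=\omega\cdot x$, so $t^mxt^{-m}=\omega^m\cdot x$ for all $m\geq 1$. In a profinite group $t^{n!}\to1$: if $U$ is an open normal subgroup of index $m$, then $t^{n!}\in U$ for $n\ge m$. By continuity of conjugation, $t^{n!}\delta_1t^{-n!}\to\delta_1$ in $T$, hence in $X$. But $t^{n!}\delta_1t^{-n!}=\delta_{\omega^{n!}}$ has coordinate $0$ at $1\in\Omega$, because $\omega^{n!}\ne1$, while $\delta_1$ has coordinate $1$ there. This is a contradiction. $\square$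

Each of the two actions alone is harmless. Let $B=\langle\beta\rangle$ and $B'=\langle\beta'\rangle$, both isomorphic to $\mathbb Z/p$. The open $B$-invariant subgroups $V$ of $X$ form a base at $0$: intersect the finitely many $B$-translates of a given open subgroup. So $X\rtimes B=\lim_V(X/V\rtimes B)$ is profinite, and each $X/V\rtimes B$ is an extension of $B\in\mathbf C$ by a finite power of $\mathbb Z/p$, so it lies in $\mathbf C$. The same holds for $B'$. For abstract groups, $X\rtimes\Omega$ combines the two actions; among profinite groups nothing does. If profinite groups still satisfy the condition in Theorem B(a), we have found the right phenomenon.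

## 5. Second countable pro-$\mathbf C$ groups

A *pro-$\mathbf C$ group* is an inverse limit of groups in $\mathbf C$. These are closed under closed subgroups, products, and quotients by closed normal subgroups. Let $\mathcal A$ be the category of second countable pro-$\mathbf C$ groups and continuous homomorphisms. Second countability passes to closed subgroups, countable products and quotients. So $\mathcal A$ has the usual finite limits and quotients, and the trivial group $0$ is a zero object. A second countable profinite group $G$ has only countably many open subgroups, since each is compact and so a finite union of members of a countable base. Hence there is a decreasing sequence of open normal subgroups of $G$ with trivial intersection. Conversely, an inverse limit of countably many finite groups is second countable. The example $X=(\mathbb Z/p)^\Omega$ is in $\mathcal A$ because $\Omega$ is countable, and $X\rtimes B$, $X\rtimes B'$ are in $\mathcal A$ too.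

**Lemma 5.** $\mathcal A$ has binary coproducts $G+H$. The groups $G$ and $H$ embed in $G+H$ and topologically generate it.

*Proof.* Consider the normal subgroups $N$ of the abstract free product $G*H$ with $(G*H)/N\in\mathbf C$ and $N\cap G$, $N\cap H$ open. They are closed under finite intersections because $(G*H)/(N\cap N')$ embeds in $(G*H)/N\times(G*H)/N'$. Let $G+H$ be the inverse limit of the quotients $(G*H)/N$. Each $N$ is the kernel of a homomorphism to one of countably many groups $Z\in\mathbf C$ (up to isomorphism), determined by continuous homomorphisms $G\to Z$ and $H\to Z$. There are countably many of these, since $G$ and $H$ have countably many open subgroups. So $G+H\in\mathcal A$.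

The maps $G\to G+H$ and $H\to G+H$ are continuous, because they are so modulo each $N$, and the image of $G*H$ is dense. If $f\colon G\to Z$, $g\colon H\to Z$ are continuous with $Z\in\mathbf C$, the kernel of $G*H\to Z$ is one of the $N$, so $f,g$ extend to $G+H$, uniquely by density. A pro-$\mathbf C$ group is a limit of groups in $\mathbf C$, so the universal property holds against all of $\mathcal A$. The injections are split by $[1,0]$ and $[0,1]$, so $G$ and $H$ embed. $\square$

We need one object that plays the role of the free algebra on one generator. Let $(K,*)$ be the pointed Cantor space, and let $C_*(K,G)$ be the set of pointed continuous maps $K\to G$, where $G$ is pointed by $1$.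

**Lemma 6.** There is $P\in\mathcal A$ with $\mathcal A(P,G)\cong C_*(K,G)$ naturally in $G\in\mathcal A$.

*Proof.* Let $F$ be the abstract free group on $K\setminus\{*\}$, and send $*$ to $1$. Let $P$ be the inverse limit of the quotients $F/N$ over the normal subgroups $N$ with $F/N\in\mathbf C$ and $K\to F/N$ continuous. These $N$ are closed under finite intersections, as before. A continuous map from $K$ to a finite set is given by a finite clopen partition, and $K$ has countably many clopen subsets; so there are countably many $N$, and $P\in\mathcal A$. The map $K\to P$ is continuous, and its image topologically generates $P$. A pointed continuous $K\to Z$ with $Z\in\mathbf C$ extends to $F\to Z$, whose kernel is one of the $N$, so it extends uniquely to $P$. For general $G$ pass to the limit over its finite quotients. $\square$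

The next two lemmas say that $P$ is projective and that it covers everything.

**Lemma 7.** For a surjection $G\to H$ in $\mathcal A$, the map $\mathcal A(P,G)\to\mathcal A(P,H)$ is surjective.

*Proof.* Write $H=G/N$, and let $f\colon K\to H$ be pointed continuous. We must lift $f$ to a pointed continuous map $K\to G$.

**Step 1: reduction to finite kernels.** Choose open normal subgroups $G=U_0\supseteq U_1\supseteq\cdots$ with trivial intersection. By compactness $G=\lim_iG/(N\cap U_i)$, and $G/(N\cap U_0)=H$. So it suffices to lift pointed continuous maps, one index at a time, along $G/(N\cap U_{i+1})\to G/(N\cap U_i)$; the compatible lifts then define a map to $G$. The kernel $(N\cap U_i)/(N\cap U_{i+1})$ embeds in $U_i/U_{i+1}$, so it is finite.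

**Step 2: lifting along $E\to E/\Phi$ with $E$ profinite and $\Phi$ finite.** Choose an open subgroup $V\le E$ with $V\cap\Phi=1$. On a coset $gV$ the map to $E/\Phi$ is injective: if $gv\Phi=gv'\Phi$ then $v^{-1}v'\in V\cap\Phi=1$. It is continuous from a compact to a Hausdorff space, and quotient maps of groups are open. So $gV$ maps homeomorphically onto an open subset of $E/\Phi$. Thus $E\to E/\Phi$ has continuous sections over the members of an open cover of $E/\Phi$. Given a pointed continuous $h\colon K\to E/\Phi$, pull this cover back to $K$. Since $K$ is compact and zero-dimensional, a finite clopen partition of $K$ refines it, and $h$ lifts over each piece. So $h$ lifts to a continuous $g\colon K\to E$. Since $h(*)=1$, we have $g(*)\in\Phi$, and $k\mapsto g(k)g(*)^{-1}$ is a pointed lift. $\square$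

**Lemma 8.** Every $G\in\mathcal A$ admits a surjection $P\to G$.

*Proof.* $G$ is a nonempty compact metrizable space, so there is a continuous surjection $K\to G$. Since $K$ is homogeneous, we may precompose with a homeomorphism of $K$ that makes it pointed. The image of the induced $P\to G$ contains the image of $K$, which is $G$. $\square$

**Lemma 9.** Let $u,v\colon G\rightrightarrows H$ be reflexive in $\mathcal A$, and let $I$ be the image of $(u,v)\colon G\to H\times H$. Then $I$ is the kernel pair of the coequalizer of $u,v$, and this coequalizer is a quotient map of $H$. Hence $\mathcal A$ has all coequalizers.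

*Proof.* $I$ is a closed subgroup containing the diagonal. Put $N_0=\{n:(n,1)\in I\}$, a closed subgroup. It is normal, by conjugating $(n,1)$ with $(h,h)$. From $(h,h')=(hh'^{-1},1)(h',h')$ we get $I=\{(h,h'):hh'^{-1}\in N_0\}$, the kernel pair of $q\colon H\to H/N_0$. So $qu=qv$. If $fu=fv$ and $n\in N_0$, choose $g$ with $(u(g),v(g))=(n,1)$; then $f(n)=f(1)=1$, and $f$ factors through $q$. So $q$ is the coequalizer. Arbitrary pairs reduce to reflexive ones by (2). $\square$

## 6. $B\flat(-)$ preserves coproducts of pro-$\mathbf C$ groups

The plan is to imitate the group computation $\mathrm{Hom}(B\flat X,Z)\cong\mathrm{Hom}(X,Z^B)$ of Section 1 with finite $Z$. The functions on $B$ are now locally constant, and they form a *locally finite* group. This is the point: two finite subgroups of it lie in a common finite subgroup, so a pro-$\mathbf C$ coproduct can map to it. Compare $\mathrm{Aut}(X)$ in Section 4, where $\beta$ and $\beta'$ have finite order and $\beta\beta'$ does not.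

**Lemma 10.** For $B,X\in\mathcal A$, $B\flat X$ is topologically generated by the elements $bxb^{-1}$ with $b\in B$, $x\in X$.

*Proof.* Let $L$ be the closed normal subgroup of $B+X$ generated by $X$. Then $L\subseteq B\flat X$. The quotient map $B+X\to(B+X)/L$ and the composite $B+X\to B\to(B+X)/L$ agree on $B$ and are both trivial on $X$, so they are equal. Hence $B\flat X\subseteq L$, and $B\flat X=L$. Let $H$ be the closed subgroup generated by the $bxb^{-1}$. Its normalizer is closed and contains $B$, and contains $H\supseteq X$; so it is all of $B+X$. Thus $H$ is closed, normal and contains $X$, so $H\supseteq L$. Clearly $H\subseteq L$. $\square$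

For $Z\in\mathbf C$ let $C(B,Z)$ be the discrete group of locally constant functions $B\to Z$, with pointwise multiplication. It is the directed union of the finite groups $Z^{B/U}\in\mathbf C$, over the open normal subgroups $U$ of $B$. Below, $\mathrm{Hom}$ denotes continuous homomorphisms.

**Lemma 11.** For $Z\in\mathbf C$ the map
$$\Theta\colon\mathrm{Hom}(B\flat X,Z)\to\mathrm{Hom}(X,C(B,Z)),\qquad\Theta(\theta)(x)(b)=\theta(bxb^{-1}),$$
is a bijection, natural in $X\in\mathcal A$.

*Proof.* **Step 1: $\Theta$ is well defined.** The function $(b,x)\mapsto\theta(bxb^{-1})$ is locally constant on the compact space $B\times X$. So each $\Theta(\theta)(x)$ is locally constant, and $\Theta(\theta)$ is a homomorphism. By the tube lemma, all $x$ in some neighborhood of $1$ satisfy $\theta(bxb^{-1})=1$ for every $b\in B$. So the kernel of $\Theta(\theta)$ is open, and $\Theta(\theta)$ is continuous.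

**Step 2: $\Theta$ is injective.** By Lemma 10, $\theta$ is determined by its values on the $bxb^{-1}$.

**Step 3: $\Theta$ is surjective.** Let $\psi\colon X\to C(B,Z)$ be a continuous homomorphism. Its image is compact and discrete, hence finite, so it lies in some $M=Z^{B/U}$. Let $B$ act on $M$ by $(b\cdot f)(c)=f(cb)$. This is a left action by automorphisms, since $(b\cdot(b'\cdot f))(c)=(b'\cdot f)(cb)=f(cbb')$, and $U$ acts trivially. So $M\rtimes B=\lim_{V\le U}M\rtimes B/V$, with $V$ open normal in $B$. Each $M\rtimes B/V$ is in $\mathbf C$ because $\mathbf C$ is closed under extensions, so $M\rtimes B\in\mathcal A$. The maps $b\mapsto b$ and $x\mapsto\psi(x)$ define a morphism $B+X\to M\rtimes B$ over $B$. On kernels it gives $B\flat X\to M$, $bxb^{-1}\mapsto b\cdot\psi(x)$. Composing with evaluation at $1\in B$ we get $\theta\colon B\flat X\to Z$ with $\theta(bxb^{-1})=\psi(x)(b)$.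

**Step 4: naturality.** For $h\colon X'\to X$, the map $B\flat h$ sends $bx'b^{-1}$ to $b\,h(x')\,b^{-1}$, so $\Theta(\theta\circ(B\flat h))=\Theta(\theta)\circ h$. $\square$

**Proposition 12.** For $B,X,Y\in\mathcal A$ the map $c\colon B\flat X+B\flat Y\to B\flat(X+Y)$ is an isomorphism.

*Proof.* Let $Z\in\mathbf C$. By Lemma 11 and its naturality, $\mathrm{Hom}(c,Z)$ is, up to bijections, the restriction map
$$\mathrm{Hom}(X+Y,C(B,Z))\to\mathrm{Hom}(X,C(B,Z))\times\mathrm{Hom}(Y,C(B,Z)).$$
Given continuous homomorphisms $X\to C(B,Z)$ and $Y\to C(B,Z)$, both have finite image, so both land in a common $Z^{B/U}\in\mathbf C$, and they extend to $X+Y$. The extension is unique because $X$ and $Y$ topologically generate $X+Y$. So $\mathrm{Hom}(c,Z)$ is bijective. Every $W\in\mathcal A$ is a limit of groups in $\mathbf C$, so $\mathrm{Hom}(c,W)$ is bijective, and $c$ is an isomorphism by Yoneda. $\square$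

**Remark 13.** One would like to stop here and use $\mathcal A$ itself, but $B\flat(-)$ on $\mathcal A$ has no right adjoint when $B$ is infinite. Such an adjoint would give $R\in\mathcal A$ with $\mathrm{Hom}(X,R)\cong\mathrm{Hom}(X,C(B,\mathbb Z/p))$ naturally in $X\in \mathcal A$. Let $\epsilon\colon R\to C(B,\mathbb Z/p)$ correspond to $\mathrm{id}_R$; its image is finite, and every continuous homomorphism $X\to C(B,\mathbb Z/p)$ factors through $\epsilon$. But $C(B,\mathbb Z/p)$ is an infinite group of exponent $p$, so some homomorphism $\mathbb Z/p\to C(B,\mathbb Z/p)$ has image not contained in that of $\epsilon$. The locally finite group we need is a filtered colimit of finite groups, and it is missing from $\mathcal A$. So we enlarge $\mathcal A$ to a category in which every object is a filtered colimit of objects of $\mathcal A$, and we arrange that it is a variety.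

## 7. The variety $\mathcal C$ whose free algebras come from $P$

Write $P^{+n}$ for the $n$-fold coproduct of $P$ in $\mathcal A$, with $P^{+0}=0$. Let $\mathcal P$ be the category with objects $n\in\mathbb N$ and $\mathcal P(m,n)=\mathcal A(P^{+m},P^{+n})$. In $\mathcal P$ the object $n$ is the $n$-fold coproduct of $1$, so $\mathcal P^{op}$ is a Lawvere theory. Put
$$\mathcal C=\{\text{finite-product-preserving functors }\mathcal P^{op}\to\mathsf{Set}\}.$$
This is a one-sorted finitary variety; the underlying set of an algebra $M$ is $M(1)$, and the $n$-ary operations are the elements of $\mathcal A(P,P^{+n})\cong C_*(K,P^{+n})$. For $G\in\mathcal A$ put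
$$N(G)=\mathcal A(P^{+(-)},G)\colon\mathcal P^{op}\to\mathsf{Set}.$$
It preserves finite products, so $N$ is a functor $\mathcal A\to\mathcal C$.

**Example.** The underlying set of $N(G)$ is $C_*(K,G)$. A pointed continuous $h\colon K\to K$ gives, via $K\to K\to P$, a unary operation, which acts on $N(G)$ by $f\mapsto f\circ h$. The element $k\mapsto i_1(k)i_2(k)$ of $C_*(K,P+P)$ gives a binary operation, which acts on $N(G)$ by sending $(f,g)$ to $k\mapsto f(k)g(k)$.

The algebra $N(P^{+n})=\mathcal P(-,n)$ is representable, so by Yoneda $\mathcal C(N(P^{+n}),M)\cong M(n)\cong M(1)^n$. It is the free algebra on $n$ generators.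

**Lemma 14.** $\mathcal C$ is semi-abelian.

*Proof.* The sets $\mathcal A(P,G)\cong C_*(K,G)$ are groups under pointwise multiplication, naturally in $G$. By Yoneda this comes from a cogroup structure on $P$ in $\mathcal A$, with comultiplication $P\to P+P$ given by $k\mapsto i_1(k)i_2(k)$, coinverse $P\to P$ given by $k\mapsto k^{-1}$ and counit $P\to0$. The cogroup axioms hold because the group axioms hold in each $C_*(K,G)$. So $1$ is a group object of $\mathcal P^{op}$, and the theory has terms for a group operation. Its constants are the elements of $\mathcal A(P,0)$, a singleton; so there is exactly one constant, and it is the unit. The terms $\alpha(x,y)=xy^{-1}$ and $\theta(z,y)=zy$ satisfy (1). $\square$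

**Lemma 15.** $N$ is fully faithful. It preserves finite limits, surjections, coequalizers and finite coproducts. Its essential image is closed under coequalizers and finite coproducts and contains all finitely presentable algebras.

*Proof.* Each $\mathcal A(P^{+n},-)$ preserves limits, and limits in $\mathcal C$ are computed at each $n$; so finite limits are preserved. Surjections are preserved by Lemma 7.

**Step 1: a presentation of each $G$, to be used twice.** Choose a surjection $q\colon P\to G$ (Lemma 8), let $R=P\times_GP$, and choose a surjection $r\colon P\to R$, with components $r_1,r_2\colon P\rightrightarrows P$. Then $G=\mathrm{coeq}(r_1,r_2)$ in $\mathcal A$. By Lemma 7 the diagonal $P\to R$ lifts along $r$, so the pair $(r_1,r_2)$ is reflexive. In $\mathcal C$, the map $N(q)$ is surjective with kernel pair $N(R)$, and $N(r)$ is surjective. So $N(G)=\mathrm{coeq}(Nr_1,Nr_2)$ in $\mathcal C$.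

**Step 2: full faithfulness.** By Step 1 and Yoneda, $\mathcal C(NG,NH)$ is the equalizer of the two maps $\mathcal A(P,H)\rightrightarrows\mathcal A(P,H)$ given by composition with $r_1$ and $r_2$. Since $G=\mathrm{coeq}(r_1,r_2)$ in $\mathcal A$, this equalizer is $\mathcal A(G,H)$. Under the identification, $g\colon G\to H$ corresponds to $gq$, hence to the map $N(g)$, because $N(g)N(q)=N(gq)$. So $N$ is bijective on morphisms.

**Step 3: reflexive coequalizers.** In Lemma 9, $NG\to NI$ is surjective, $NI$ is the kernel pair of $Nq$, and $Nq$ is surjective. So $Nq=\mathrm{coeq}(Nu,Nv)$.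

**Step 4: finite coproducts.** $N(0)$ is the zero algebra. Take $(r_1,r_2)$ for $G$ as in Step 1 and a similar pair $(r_1',r_2')$ for $H$. Coproducts commute with coequalizers, so $G+H$ is the coequalizer of the reflexive pair $r_1+r_1',\,r_2+r_2'\colon P+P\rightrightarrows P+P$, and by Step 3 this coequalizer is preserved by $N$. The canonical map $NP+NP\to N(P+P)$ is an isomorphism, because both sides are free on two generators, and it identifies $Nr_i+Nr_i'$ with $N(r_i+r_i')$. Finally $NG+NH=\mathrm{coeq}(Nr_1+Nr_1',Nr_2+Nr_2')$. So the canonical map $NG+NH\to N(G+H)$ is an isomorphism.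

**Step 5: arbitrary coequalizers and the image.** Arbitrary coequalizers reduce to reflexive ones by (2), in $\mathcal A$ and in $\mathcal C$, using Step 4. Since $N$ is full and preserves coequalizers and finite coproducts, its essential image is closed under them. A finitely presentable algebra is a coequalizer of some pair $N(P^{+m})\rightrightarrows N(P^{+n})$, so it is in the essential image. $\square$

Two consequences will be used. First, every object of $\mathcal C$ is a filtered colimit of algebras isomorphic to some $NG$. Second, $N$ turns $c$ in $\mathcal A$ into $c$ in $\mathcal C$. Indeed, the canonical isomorphism $NB+NX\to N(B+X)$ commutes with the maps $[1,0]$ to $NB$, and $N$ preserves kernels; so it restricts to an isomorphism $\kappa_X\colon NB\,\flat\,NX\to N(B\flat X)$, natural in $X$. With $\mathrm{can}$ for the canonical isomorphisms of coproducts, we have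
$$N(c_{B,X,Y})\circ\mathrm{can}\circ(\kappa_X+\kappa_Y)=\kappa_{X+Y}\circ(NB\,\flat\,\mathrm{can})\circ c_{NB,NX,NY}. \tag{3}$$
To check this on the summand $NB\,\flat\,NX$: the left side is $N(B\flat\iota_X)\kappa_X$, the right side is $\kappa_{X+Y}(NB\,\flat\,N\iota_X)$, and they agree by naturality of $\kappa$. The other summand is the same.

## 8. Theorem B(a), and $\mathcal C$ is LACC

**Lemma 16.** In a semi-abelian finitary variety $\mathcal V$, $(B,X)\mapsto B\flat X$ preserves filtered colimits jointly in $B$ and $X$, and each $B\flat(-)$ preserves reflexive coequalizers.

*Proof.* **Step 1: filtered colimits.** Let $B=\mathrm{colim}_iB_i$ and $X=\mathrm{colim}_jX_j$ be filtered. Over the filtered product of the index categories, $\mathrm{colim}_{(i,j)}B_i=B$ because the second index category is nonempty and connected; similarly for $X$. Coproducts commute with colimits, so $\mathrm{colim}_{(i,j)}(B_i+X_j)=B+X$. Kernels commute with filtered colimits.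

**Step 2: reflexive coequalizers.** Let $u,v\colon X\rightrightarrows Y$ be reflexive with coequalizer $Y\to Q$. Then $B+u,\,B+v\colon B+X\rightrightarrows B+Y$ is a reflexive pair with coequalizer $B+Y\to B+Q$. By Lemma 1(d), the image of $B+X$ in $(B+Y)^2$ is the kernel congruence of $B+Y\to B+Q$. Let $w,w'\in B\flat Y$ have equal image in $B\flat Q$. There is $r\in B+X$ with $(B+u)(r)=w$ and $(B+v)(r)=w'$. The image of $r$ in $B$ is that of $w$, namely $0$, so $r\in B\flat X$. Hence the kernel congruence of $B\flat Y\to B\flat Q$ is the image of $B\flat X$. The map $B\flat Y\to B\flat Q$ is surjective: lift an element of $B\flat Q$ to $B+Y$; the lift has the same image $0$ in $B$, so it lies in $B\flat Y$. A surjection is the quotient by its kernel congruence, so $B\flat Q=\mathrm{coeq}(B\flat u,B\flat v)$. $\square$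

**Proof of Theorem B(a).** A left adjoint preserves coproducts, so the condition is necessary. Conversely, assume all $c$ are isomorphisms. Since $B\flat0=0$, the functor $F=B\flat(-)$ preserves finite coproducts. By Lemma 16 it preserves filtered colimits, hence all coproducts, which are filtered colimits of finite ones. It preserves reflexive coequalizers, hence all coequalizers: by (2) the coequalizer of $u,v$ is that of $[u,1],[v,1]$ on $G+H$, and under $F(G+H)\cong FG+FH$ the images of these are $[Fu,1],[Fv,1]$, whose coequalizer is that of $Fu,Fv$. So $F$ preserves all colimits, and by the special adjoint functor theorem it is a left adjoint. $\square$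

**Proposition 17.** $\mathcal C$ is LACC.

*Proof.* Let $B,X,Y\in\mathcal C$, written as filtered colimits of algebras $NB_i$, $NX_j$, $NY_l$ (up to isomorphism). By Lemma 16 and naturality of $c$, the map $c_{B,X,Y}$ is the filtered colimit over $(i,j,l)$ of the maps $c_{NB_i,NX_j,NY_l}$. By (3) each of these is, up to isomorphisms, $N(c_{B_i,X_j,Y_l})$, and $c_{B_i,X_j,Y_l}$ is an isomorphism by Proposition 12. So $c_{B,X,Y}$ is an isomorphism, and Theorem B(a) applies. $\square$

## 9. The two actions of Section 4 inside $\mathcal C$

Lemma 4 forbids a combined action by a profinite group. But $\mathcal C$ is much larger than $\mathcal A$, and an extension in $\mathcal C$ might escape. The next lemma says that it does not, when the two ends come from $\mathcal A$.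

**Lemma 18.** Let $X,Q\in\mathcal A$. Every split extension of $NQ$ by $NX$ in $\mathcal C$ is isomorphic to the image under $N$ of a split extension of $Q$ by $X$ in $\mathcal A$.

*Proof.* Let $E$ be such a split extension. By Lemma 3, $E$ with its structure maps is the coequalizer of the two maps $j$ and $\iota_{NX}\xi_E\colon NQ\,\flat\,NX\rightrightarrows NQ+NX$. By Lemma 15 and the isomorphism $\kappa$, the objects here are, up to isomorphism, $N(Q\flat X)$ and $N(Q+X)$, and both maps are $N$ of morphisms $Q\flat X\rightrightarrows Q+X$ in $\mathcal A$ by fullness. Let $A$ be the coequalizer of these in $\mathcal A$; then $E\cong N(A)$. Since $N$ is fully faithful, the structure maps of $E$ come from morphisms $X\to A\rightleftarrows Q$, where the composite $Q\to A\to Q$ is the identity and $X\to A\to Q$ is trivial. Let $L\to A$ be the kernel of $A\to Q$ in $\mathcal A$. The induced $X\to L$ becomes an isomorphism under $N$, because $N$ preserves kernels. A fully faithful functor reflects isomorphisms, so $X\to A$ is a kernel of $A\to Q$. $\square$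

**Proof of Theorem A.** $\mathcal C$ is semi-abelian by Lemma 14 and LACC by Proposition 17. Take $X=(\mathbb Z/p)^\Omega$, $B=\langle\beta\rangle$ and $B'=\langle\beta'\rangle$ as in Section 4; all are in $\mathcal A$. Since $X$ is an internal abelian group in $\mathcal A$ and $N$ preserves finite products, $NX$ is an internal abelian group in $\mathcal C$, so it is an abelian object. Since $N$ preserves kernels, $N(X\rtimes B)$ and $N(X\rtimes B')$ are split extensions of $NB$ and $NB'$ by $NX$.

**Step 1: a common extension would live in $\mathcal A$.** Let $Q=B+B'$ in $\mathcal A$, so $NQ=NB+NB'$. Suppose a split extension of $NQ$ by $NX$ pulls back to the two given ones. By Lemma 18 it is $N$ of a split extension $X\to A\rightleftarrows Q$ in $\mathcal A$, with section $s$. The injective continuous map $X\to A$ is a homeomorphism onto a closed subgroup by compactness, and we regard $X\subseteq A$ as a topological subgroup. Since $N$ preserves pullbacks and is fully faithful, $A\times_QB\cong X\rtimes B$ and $A\times_QB'\cong X\rtimes B'$ as split extensions.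

**Step 2: the conjugation actions.** In $A\times_QB$ the section sends $\beta$ to $(s(\beta),\beta)$, and conjugating $(x,1)$ by it gives $(s(\beta)xs(\beta)^{-1},1)$. The isomorphism with $X\rtimes B$ is the identity on $X$ and $B$, so $s(\beta)xs(\beta)^{-1}=\beta\cdot x$. In the same way $s(\beta')xs(\beta')^{-1}=\beta'\cdot x$.

**Step 3: contradiction.** The profinite group $A$, with $s(\beta)$ and $s(\beta')$, contradicts Lemma 4.

Hence the map
$$\mathrm{SplExt}(NB+NB',NX)\to\mathrm{SplExt}(NB,NX)\times\mathrm{SplExt}(NB',NX)$$
is not surjective. If $\mathrm{SplExt}(-,NX)\cong\mathrm{Hom}(-,[NX])$ naturally, this map would be a bijection, because $\mathrm{Hom}(-,[NX])$ sends coproducts to products. So $\mathcal C$ is not action representable. $\square$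

## 10. Theorem B(b): gluing split extensions along colimits of the base

The strategy is that of B(a): $\mathrm{SplExt}(-,X)$ always sends filtered colimits and reflexive coequalizers to limits, so binary coproducts are the only obstacle. Let $\mathcal V$ be a semi-abelian finitary variety, fix $X\in\mathcal V$ and write $S=\mathrm{SplExt}(-,X)$. By Lemma 3, $S(B)$ embeds in $\mathrm{Hom}(B\flat X,X)$ naturally in $B$; in particular $S(B)$ is a set. Also $S(0)$ is a singleton, since a kernel of $A\to0$ is an isomorphism.

**Lemma 19.** $S$ sends filtered colimits to limits.

*Proof.* Let $B=\mathrm{colim}\,B_i$ be filtered, and let $A_i\in S(B_i)$ be a compatible family. By Lemma 2 there are unique transition morphisms $A_i\to A_{i'}$ over $B_i\to B_{i'}$ that are the identity on $X$, and by uniqueness the $A_i$ form a diagram. Put $A=\mathrm{colim}\,A_i$. Since kernels commute with filtered colimits, $\ker(A\to B)=\mathrm{colim}\,X=X$, and the sections induce a section. The map $A_i\to A$ is a morphism over $B_i\to B$ that is the identity on $X$, so by Lemma 2 $A$ restricts to $A_i$. For uniqueness, $S(B)\subseteq\mathrm{Hom}(B\flat X,X)=\lim\mathrm{Hom}(B_i\flat X,X)$, because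 $B\flat X=\mathrm{colim}\,B_i\flat X$ by Lemma 16. $\square$

**Lemma 20.** If $q\colon B_0\to B$ is surjective, then $S(q)$ is injective.

*Proof.* We recover $A\in S(B)$ from $A_0=q^*A$. Let $r_1,r_2\colon R\rightrightarrows B_0$ be the kernel pair of $q$, and let $A_R=(qr_1)^*A=A\times_BR$. The projection $A_0=A\times_BB_0\to A$ is surjective. Its kernel pair is
$$A_0\times_AA_0=\{(a,b,b'):\pi(a)=q(b)=q(b')\}=A\times_BR=A_R,$$
with projections $A_R\rightrightarrows A_0$ over $r_1$ and $r_2$. These are morphisms of split extensions that are the identity on $X$, so by Lemma 2 they are the only such morphisms. As $A_R\cong r_1^*A_0$, the pair $A_R\rightrightarrows A_0$ is determined by $A_0$ alone, up to isomorphism. Hence so is its coequalizer $A_0\to A$. The structure maps of $A$ are also determined: $k$ is the composite $X\to A_0\to A$, $\pi$ is induced by $q\pi_0$, and $s$ is determined by the equality of $sq$ with $B_0\to A_0\to A$, as $q$ is epic. So $q^*A\cong q^*A'$ implies $A\cong A'$. $\square$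

**Lemma 21.** $S$ sends reflexive coequalizers to equalizers.

*Proof.* Let $u,v\colon B_1\rightrightarrows B_0$ be reflexive with coequalizer $q\colon B_0\to B$. Every $q^*A$ satisfies $u^*q^*A\cong v^*q^*A$, and $S(q)$ is injective by Lemma 20. It remains to show that if $A_0\in S(B_0)$, with structure maps $\pi_0,s_0,k_0$, satisfies $u^*A_0\cong v^*A_0$, then $A_0\cong q^*A$ for some $A\in S(B)$.

**Step 1: pass to the kernel pair.** By Lemma 1(d), the kernel pair $r_1,r_2\colon R\rightrightarrows B_0$ of $q$ is the image of $(u,v)$. Let $\epsilon\colon B_1\to R$ be the surjection with $r_1\epsilon=u$, $r_2\epsilon=v$. Then $S(\epsilon)$ takes $r_1^*A_0$ and $r_2^*A_0$ to the same class, so by Lemma 20 $r_1^*A_0\cong r_2^*A_0=:A_R$. Let $\rho_1,\rho_2\colon A_R\to A_0$ be the unique morphisms over $r_1,r_2$ that are the identity on $X$.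

**Step 2: $A_R$ is a congruence on $A_0$.** If $\rho_1(a)=\rho_2(a)=0$, then the image of $a$ in $R$ is killed by $r_1$ and $r_2$, so it is $0$, and $a\in X$. As $\rho_1$ is mono on $X$, $a=0$. By Lemma 1(a), $(\rho_1,\rho_2)$ is injective. Next, let $\Delta\colon B_0\to R$ be the diagonal. Since $\Delta^*A_R\cong\Delta^*r_1^*A_0=A_0$, Lemma 2 gives a morphism $A_0\to A_R$ over $\Delta$ that is the identity on $X$. Its composites with $\rho_1,\rho_2$ lie over $\mathrm{id}_{B_0}$ and are the identity on $X$, so by uniqueness they are $\mathrm{id}_{A_0}$. So $A_R$ is a subalgebra of $A_0\times A_0$ containing the diagonal, and it is a congruence by Lemma 1(d).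

**Step 3: the quotient.** Let $A=A_0/A_R$ with quotient map $g\colon A_0\to A$. Writing $\pi_R$, $s_R$ for the projection and section of $A_R$, we have $q\pi_0\rho_1=qr_1\pi_R=qr_2\pi_R=q\pi_0\rho_2$, so $q\pi_0$ induces $\pi\colon A\to B$. Also $gs_0r_1=g\rho_1s_R=g\rho_2s_R=gs_0r_2$, so $gs_0$ induces $s\colon B\to A$ with $sq=gs_0$. Then $\pi sq=\pi gs_0=q\pi_0s_0=q$, so $\pi s=\mathrm{id}_B$.

**Step 4: $gk_0\colon X\to A$ is a kernel of $\pi$.** It lands in $\ker\pi$, since $\pi gk_0=q\pi_0k_0=0$. We regard $X$ as a subalgebra of $A_0$ and of $A_R$.

*Injectivity.* Let $x\in X$ map to $0\in A$. There is $a\in A_R$ with $\rho_1(a)=x$ and $\rho_2(a)=0$. The image of $a$ in $R$ has components $\pi_0(x)=0$ and $0$, so $a\in X$. As $\rho_1,\rho_2$ are the identity on $X$, $x=a=0$. Lemma 1(a) gives injectivity.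

*Surjectivity onto $\ker\pi$.* Let $a_0\in A_0$ represent an element of $\ker\pi$. Then $q\pi_0(a_0)=0$, so $(\pi_0(a_0),0)\in R$. The square of $\rho_1$ over $r_1$ is a pullback by Lemma 2, so there is $a\in A_R$ over $(\pi_0(a_0),0)$ with $\rho_1(a)=a_0$. Then $\pi_0(\rho_2(a))=0$, so $\rho_2(a)\in X$, and $\rho_2(a)$ represents the same element of $A$ as $a_0$.

So $A\in S(B)$. The map $g\colon A_0\to A$ lies over $q$ and is the identity on $X$, so $q^*A\cong A_0$ by Lemma 2. $\square$

**Proof of Theorem B(b).** If $\mathrm{SplExt}(-,X)$ is representable, it sends coproducts to products, so the condition is necessary. Conversely, assume the maps in (b) are bijections, and fix $X$. Then $S$ sends finite coproducts to products, as $S(0)$ is a singleton, and by Lemma 19 it sends all coproducts to products. Let $u,v\colon G\rightrightarrows H$ be an arbitrary pair. By (2) its coequalizer is that of the reflexive pair $[u,1],[v,1]\colon G+H\rightrightarrows H$, which $S$ sends to an equalizer by Lemma 21. Under $S(G+H)=S(G)\times S(H)$ the two maps $S(H)\rightrightarrows S(G+H)$ are $(S(u),1)$ and $(S(v),1)$, whose equalizer is that of $S(u)$ and $S(v)$. So $S$ sends all coequalizers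 to equalizers, and hence all colimits to limits. By the special adjoint functor theorem, $S$ is representable. Since $X$ was arbitrary, $\mathcal V$ is action representable. $\square$
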